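\title{Equilateral surfaces and circle packings of plane triangulations can have different types}


\begin{abstract}
A triangulation of the plane is parabolic or hyperbolic in three senses: its maximal circle packing fills the plane or the disk; its vertex extremal length is infinite or finite; the Riemann surface obtained by gluing unit equilateral triangles is the plane or the disk. The first two types always agree, and all three agree when the degrees are bounded. We show that in general the third type can differ from the other two, in either direction, even when every edge has an endpoint of degree at most $8$. The reason is that a vertex of degree $D$ costs one unit to cross in the graph, while on the surface it is a half-cylinder of circumference $D$, whose crossing can cost as much as $\ln D$ or as little as $1/\ln D$. We also show that a random transient path whose expected visit numbers $P(v)$ satisfy $\sum_v P(v)^2(1+\ln\deg v)<\infty$ forces hyperbolicity in all three senses, that the logarithm cannot be replaced by a weight of smaller order, and that recurrence of simple random walk forces parabolicity in all three senses.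
\end{abstract}

\section{Three types of a plane triangulation}\label{sec:intro}

A \emph{plane triangulation graph} is the $1$-skeleton $\mathcal T$ of an infinite, locally finite simplicial triangulation $K$ whose underlying space is homeomorphic to $\mathbb R^2$. We write $V$ for its vertex set and $u\sim v$ for adjacency. There are three natural ways to call $\mathcal T$ parabolic or hyperbolic.

\medskip\noindent\textbf{Circle packing type.} A circle packing for $K$ assigns a circle to each vertex so that the circles of adjacent vertices are tangent; it is univalent if the open disks are pairwise disjoint, and its carrier is the union of the geodesic triangles spanned by the centers of the three circles of each face. By the Discrete Uniformization Theorem of He and Schramm, $K$ has a univalent maximal circle packing whose carrier is either the plane $\mathbb C$ or the unit disk $\mathbb D$, and exactly one of the two occurs. The graph $\mathcal T$ is \emph{CP-parabolic} in the first case and \emph{CP-hyperbolic} in the second.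

\medskip\noindent\textbf{Vertex extremal length type.} A \emph{vertex metric} is a function $m:V\to[0,\infty)$, with $\operatorname{area}(m)=\sum_v m(v)^2$. A \emph{vertex path} is a sequence $\mathbf v=(v_0,v_1,\dots)$ with $v_i\sim v_{i+1}$, and its $m$-length is $\ell_m(\mathbf v)=\sum_i m(v_i)$. The path is \emph{transient} if it is infinite and visits each vertex only finitely often. Fix a vertex $v_0$, let $\Gamma$ be the family of transient paths starting at $v_0$, and put
\[
\mathrm{VEL}(\mathcal T)=\sup_m\frac{\inf_{\mathbf v\in\Gamma}\ell_m(\mathbf v)^2}{\operatorname{area}(m)},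
\]
the supremum being taken over vertex metrics with $0<\operatorname{area}(m)<\infty$. The graph is \emph{VEL-parabolic} if $\mathrm{VEL}(\mathcal T)=\infty$ and \emph{VEL-hyperbolic} otherwise; this does not depend on $v_0$. By a theorem of He and Schramm, CP-type and VEL-type coincide for every plane triangulation graph. Circle packings enter this paper only through that theorem.

\medskip\noindent\textbf{Equilateral type.} Glue unit-sided Euclidean equilateral triangles, one for each face of $K$, isometrically along their edges. The resulting surface is flat away from $V$ and has a cone point of angle $\frac\pi3\deg v$ at each vertex $v$. It carries a conformal atlas. For each edge, the interior of the union of the two incident faces is mapped into $\mathbb C$ by an orientation-preserving isometry. For each vertex $v$, the neighborhood of radius $\frac12$ is flattened by a power map: the point with polar coordinates $(r,\theta)$ about $v$ goes to $(re^{i\theta})^{6/\deg v}$. The overlap maps are conformal, so we obtain a noncompact simply connected Riemann surface $S=S(\mathcal T)$. By the uniformization theorem $S$ is conformally equivalent to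 exactly one of $\mathbb C$ and $\mathbb D$, and $\mathcal T$ is accordingly \emph{EQ-parabolic} or \emph{EQ-hyperbolic}. For plane triangulation graphs of bounded degree it is known that EQ-type coincides with CP-type.

\medskip
The problem that we solve is taken from Bowers \cite{Bowers}.

\begin{quote}
\emph{Does EQ-type coincide with VEL-type, and therefore with CP-type, for every plane triangulation graph?}
\end{quote}

One would guess that it does, because both types are decided by the same kind of quantity. The \emph{extremal length} of a family of curves on a surface with a conformal metric is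
\[
\sup_\rho\ \Bigl(\inf_\gamma\int_\gamma\rho\,ds\Bigr)^2\Big/\int\rho^2\,dA ,
\]
over Borel densities $\rho\ge0$ with $0<\int\rho^2\,dA<\infty$. It is a conformal invariant, and for the curves that run from a fixed small disk to infinity it is infinite in $\mathbb C$ and finite in $\mathbb D$ (both computations appear in the proof of Lemma~\ref{lem:type}). The definition of $\mathrm{VEL}$ is the same formula with integrals replaced by sums over vertices. In the simplest example everything agrees: for the triangular lattice, $S$ is the Euclidean plane, the circles of radius $\frac12$ about the vertices form a packing with carrier $\mathbb C$, and $\mathrm{VEL}=\infty$ because every transient path meets each of the sets of $6k$ vertices at distance $k$ from $v_0$, and $\sum_k1/(6k)=\infty$ (Lemma~\ref{lem:vel}(b)).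

There is also a dictionary between the two formulas. Cut each face into three congruent kites by joining its barycenter to the midpoints of its edges, and turn a vertex metric $m$ into the density $\rho$ that equals $m(v)$ on the kites at $v$. A path followed along its edges spends length $\frac12+\frac12$ in the kites at each intermediate vertex, so its $\rho$-length is $\ell_m(\mathbf v)-\frac12m(v_0)$. Each kite has area $\sqrt3/12$, so $\int\rho^2\,dA=\frac{\sqrt3}{12}\sum_v\deg(v)\,m(v)^2$. For bounded degrees this is comparable to $\operatorname{area}(m)$; for unbounded degrees it is not, and the question is whether a better dictionary removes the discrepancy. It turns out that the discrepancy can be reduced from $\deg v$ to $\ln\deg v$ and no further, and that this logarithm is enough to separate the types.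

The first counterexample belongs to a family $\mathcal T(s)$, indexed by sequences $s=(s_1,s_2,\dots)$ of positive integers and defined in Section~\ref{sec:first}. It consists of concentric rings of polygons, the $j$th ring having $3\cdot2^{j-1}$ polygons with $2s_j+3$ sides, each triangulated by a new central vertex.

\begin{theorem}\label{thm:first}
For every sequence of integers $s_1,s_2,\dots\ge1$, the plane triangulation graph $\mathcal T(s)$ is VEL-hyperbolic, hence CP-hyperbolic, and each of its edges has an endpoint of degree at most $8$. If $\sum_j2^{-j}\ln(2s_j+1)=\infty$, for example if $s_j=\lceil e^{2^j}\rceil$, then $\mathcal T(s)$ is EQ-parabolic.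
\end{theorem}

\begin{theorem}\label{thm:second}
There is a plane triangulation graph that is VEL-parabolic, hence CP-parabolic, but EQ-hyperbolic, and in which every edge has an endpoint of degree at most $8$.
\end{theorem}

So the answer to the problem is no, and neither EQ-hyperbolicity nor VEL-hyperbolicity implies the other. What survives without a degree bound is a sufficient condition for each common type.

\begin{theorem}\label{thm:log}
Let $\mathcal T$ be any plane triangulation graph. Suppose that there is a random transient vertex path from $v_0$ whose expected visit numbers $P(v)=\mathbb E\,\#\{i:v_i=v\}$ satisfy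
\[
\sum_vP(v)^2(1+\ln\deg v)<\infty .
\]
Then $\mathcal T$ is both VEL-hyperbolic and EQ-hyperbolic.
\end{theorem}

\begin{corollary}\label{cor:sharp}
\begin{itemize}
\item[(a)] The graph $\mathcal T(s)$ is EQ-hyperbolic if and only if $\sum_j2^{-j}\ln(2s_j+1)<\infty$.
\item[(b)] In Theorem~\ref{thm:log} the weight $\ln\deg v$ cannot be replaced by any weight $w(\deg v)$ with $w(d)=o(\ln d)$: for every such $w:\{3,4,\dots\}\to[0,\infty)$ some $\mathcal T(s)$ is EQ-parabolic and carries a random transient path with $\sum_vP(v)^2(1+w(\deg v))<\infty$.
\end{itemize}
\end{corollary}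

\begin{proposition}\label{prop:rec}
If simple random walk on $\mathcal T$ is recurrent, then $\mathcal T$ is both VEL-parabolic and EQ-parabolic.
\end{proposition}

In particular simple random walk is transient on the graphs of Theorems~\ref{thm:first} and~\ref{thm:second}, since each of them is hyperbolic in one sense. Besides elementary real analysis, the proofs use only the He--Schramm theorem that VEL-type equals CP-type, the uniformization theorem, and, for Proposition~\ref{prop:rec}, the capacity criterion for recurrence.

\section{One vertex of large degree}\label{sec:idea}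

The whole phenomenon is visible at a single vertex $v$ of large degree $D$. In the graph, a path through $v$ pays $m(v)$ in length and the metric pays $m(v)^2$ in area, whichever neighbor the path comes from and whichever it goes to. Crossing $v$ has extremal length $m(v)^2/m(v)^2=1$.

On the surface, the faces at $v$ form a cone made of $D$ sectors of angle $\pi/3$. Pretend for the moment that the sectors are round, of radius $1$. With $t=\ln r$ the flat metric is $r^2(d\theta^2+dt^2)$, so the map
\[
(r,\theta)\longmapsto(x,h)=\Bigl(\frac3\pi\theta,\ \frac3\pi\ln\frac1r\Bigr)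
\]
preserves angles. It sends the punctured cone onto the half-cylinder
\[
C_D=(\mathbb R/D\mathbb Z)\times[0,\infty),
\]
each sector onto a vertical strip of width $1$, the outer side of each sector onto a unit interval of the circle $h=0$, and $v$ to $h=\infty$. Near a boundary point, and up to scale $D/2$, the cylinder is the upper half-plane with coordinate $z=x+ih$. The cost of crossing now depends on where a curve enters and leaves, and the dependence is read off from a half-annulus.

\begin{lemma}\label{lem:annulus}
Let $0<a<b$, $L=\ln(b/a)$, and $A=\{z: a\le|z|\le b,\ \operatorname{Im}z\ge0\}$.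
\begin{itemize}
\item[(a)] The function $u(z)=\ln(|z|/a)/L$ equals $0$ on the inner half-circle and $1$ on the outer one, and $\int_A|\nabla u|^2\,dA=\pi/L$.
\item[(b)] Let $c$ be the half-circle $|z|=\tau$ in $A$, where the radius $\tau$ is random with density $1/(\tau L)$ on $[a,b]$. Then $\mathbb E\int_c\rho\,ds\le(\pi/L)^{1/2}\|\rho\|_2$ for every Borel $\rho\ge0$ on $A$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\kappa(z)=1/(|z|L)$. In polar coordinates $\int_A\kappa^2\,dA=\pi\int_a^b(\tau L)^{-2}\tau\,d\tau=\pi/L$. Since $|\nabla u|=\kappa$, this is (a). For (b),
\[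
\mathbb E\int_c\rho\,ds=\int_a^b\frac1{\tau L}\int_0^\pi\rho(\tau e^{i\alpha})\,\tau\,d\alpha\,d\tau=\int_A\kappa\rho\,dA ,
\]
and the Cauchy--Schwarz inequality finishes the proof.
\end{proof}

Each part bounds an extremal length. By (a), the density $|\nabla u|$ gives length at least $1$ to every curve from the inner to the outer half-circle and has area $\pi/L$, so these curves have extremal length at least $L/\pi$. By (b), every density $\rho$ admits a half-circle of length at most $(\pi/L)^{1/2}\|\rho\|_2$, so the curves from $[-b,-a]$ to $[a,b]$ have extremal length at most $\pi/L$. Place $A$ in $C_D$ with $a=\frac12$ and $b$ of order $D$, so that the inner half-circle spans one side $[-\frac12,\frac12]$ and $L$ is of order $\ln D$.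
\begin{itemize}
\item A curve that must enter through the single side $[-\frac12,\frac12]$ and leave far away crosses $A$ radially. The cost is at least of order $\ln D$, much more than in the graph.
\item A curve that may enter anywhere on the long arc $[-b,-\frac12]$ and leave anywhere on the long arc $[\frac12,b]$ can use the half-circles. The cost is at most of order $1/\ln D$, much less than in the graph.
\end{itemize}

To turn one vertex into a counterexample we arrange such cones in concentric rings, guided by the rule of thumb that $n$ equal cones side by side divide the cost by $n$, and that rings crossed in succession add their costs. For Theorem~\ref{thm:first} the $j$th ring has about $2^j$ cones of the first kind; the graph costs about $\sum2^{-j}<\infty$, the surface about $\sum2^{-j}\ln s_j$, which may diverge. For Theorem~\ref{thm:second} a block consists of $n$ rings with $n$ cones of the second kind each; a block costs about $1$ in the graph and about $1/\ln D$ on the surface, which is summable if $D$ grows fast from block to block.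

Three things are needed to make this a proof: criteria for the type that accept a test function as in (a) or a random curve as in (b) (Section~\ref{sec:criteria}); cylinder coordinates for the true, polygonal cones, which lose only a factor independent of $D$ and which match along common sides; and an upper bound of order $\ln D$ for the worst crossing of $C_D$ (both in Section~\ref{sec:cells}).

\section{Criteria for the type}\label{sec:criteria}

Gradients, lengths and areas on $S$ refer to the flat metric on $S\setminus V$; the set $V$ is countable and has area zero. If $\Phi$ is a conformal map from $S$ onto a plane domain, let $|\Phi'|$ be the factor by which it stretches flat lengths at a point of $S\setminus V$. Areas are stretched by $|\Phi'|^2$ and gradients by $|\Phi'|^{-1}$, so the Dirichlet integral $\int|\nabla F|^2\,dA$ is unchanged by $\Phi$. A curve $\gamma:[0,\infty)\to S$ \emph{tends to infinity} if for each compact set $Y\subset S$ we have $\gamma(t)\notin Y$ for all large $t$.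

\begin{lemma}\label{lem:type}
\begin{itemize}
\item[(a)] Suppose that there are compactly supported continuous functions $F_n:S\to[0,1]$, locally Lipschitz on $S\setminus V$ and equal to $1$ on a fixed nonempty open set $U$, with $\int_S|\nabla F_n|^2\,dA\to0$. Then $S\cong\mathbb C$.
\item[(b)] Suppose that there are a constant $C$ and a random piecewise smooth curve $\gamma:[0,\infty)\to S$ that almost surely avoids $V$ and tends to infinity, such that $\mathbb E\int_\gamma\rho\,ds\le C\|\rho\|_2$ for every Borel $\rho\ge0$ on $S$. Then $S\cong\mathbb D$.
\end{itemize}
\end{lemma}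

\begin{proof}
By the uniformization theorem it suffices to exclude the other type in each case.

(a) Suppose that $\Psi:\mathbb D\to S$ is a conformal equivalence. Composing with an automorphism of $\mathbb D$, we may assume $\Psi(0)\in U$, and we fix $\delta\in(0,1)$ such that $\Psi$ maps the closed disk $|w|\le\delta$ into $U$. Let $G=F_n\circ\Psi$. It has compact support in $\mathbb D$ and is locally Lipschitz off the countable set $\Psi^{-1}(V)$, hence differentiable almost everywhere by Rademacher's theorem. For almost every angle $\alpha$, the segment $\{re^{i\alpha}:\delta\le r<1\}$ avoids $\Psi^{-1}(V)$ and, by Fubini's theorem, $G$ is differentiable at almost every point of it. Along such a segment $G$ is locally Lipschitz, equals $1$ at $r=\delta$ and vanishes near $r=1$. Therefore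
\[
1\le\Bigl(\int_\delta^1|\nabla G|\,dr\Bigr)^2\le\int_\delta^1\frac{dr}r\int_\delta^1|\nabla G|^2\,r\,dr=\ln\frac1\delta\int_\delta^1|\nabla G|^2\,r\,dr .
\]
Integrating over $\alpha$ gives $2\pi\le\ln(1/\delta)\int_S|\nabla F_n|^2\,dA$, which fails for large $n$.

(b) Suppose that $\Phi:S\to\mathbb C$ is a conformal equivalence. Let $g(w)=1/(|w|\ln|w|)$ for $|w|\ge e$ and $g(w)=0$ otherwise, and put $\rho=|\Phi'|\cdot g\circ\Phi$ on $S\setminus V$ and $\rho=0$ on $V$. Then
\[
\int_S\rho^2\,dA=\int_{\mathbb C}g^2\,dA=2\pi\int_e^\infty\frac{dr}{r\ln^2r}=2\pi ,
\]
so $\mathbb E\int_\gamma\rho\,ds<\infty$. On the other hand let $w(t)=\Phi(\gamma(t))$. Almost surely $|w(t)|\to\infty$, because preimages of closed disks are compact; if $|w|\ge e$ on $[t_0,\infty)$, then for $t_1>t_0$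
\[
\int_\gamma\rho\,ds\ge\int_{t_0}^{t_1}\frac{|w'(t)|\,dt}{|w|\ln|w|}\ge\ln\ln|w(t_1)|-\ln\ln|w(t_0)| ,
\]
and the right side tends to $\infty$ with $t_1$. So $\int_\gamma\rho\,ds=\infty$ almost surely, a contradiction.
\end{proof}

In (a) it is essential that $U$ does not depend on $n$, since $\delta$ must stay fixed. In the disk itself, the function equal to $1$ for $|w|\le\delta_n$, to $\ln(2|w|)/\ln(2\delta_n)$ for $\delta_n\le|w|\le\frac12$ and to $0$ beyond has Dirichlet integral $2\pi/\ln(1/2\delta_n)$, which tends to $0$ with $\delta_n$.

The discrete counterparts are shorter.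

\begin{lemma}\label{lem:vel}
\begin{itemize}
\item[(a)] If a random transient vertex path from $v_0$ has expected visit numbers $P(v)$, then $\mathrm{VEL}(\mathcal T)\le\sum_vP(v)^2$.
\item[(b)] If $X_1,X_2,\dots$ are pairwise disjoint nonempty finite sets of vertices, each met by every transient path from $v_0$, then $\mathrm{VEL}(\mathcal T)\ge\sum_k1/|X_k|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For every vertex metric $m$,
\[
\inf_\Gamma\ell_m\le\mathbb E\,\ell_m=\sum_vP(v)m(v)\le\Bigl(\sum_vP(v)^2\Bigr)^{1/2}\operatorname{area}(m)^{1/2}.
\]

(b) Fix $N$, let $\Lambda=\sum_{k\le N}1/|X_k|$, and let $m=1/|X_k|$ on $X_k$ for $k\le N$ and $m=0$ elsewhere. Every path in $\Gamma$ has length at least $\Lambda$, and $\operatorname{area}(m)=\sum_{k\le N}|X_k|/|X_k|^2=\Lambda$. Hence $\mathrm{VEL}(\mathcal T)\ge\Lambda^2/\Lambda=\Lambda$.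
\end{proof}

\section{Cells and cylinder coordinates}\label{sec:cells}

\subsection{Cells}

The pieces of $S$ around a vertex have straight sides, so the conformal map of Section~\ref{sec:idea} sends their boundary to a wavy curve. We straighten it by measuring the height from the boundary along each ray. The map is then no longer conformal, but its distortion is a bounded shear.

Let $R:[0,\frac\pi3]\to(0,\infty)$ be continuous, smooth on $[0,\frac\pi6]$ and on $[\frac\pi6,\frac\pi3]$, with $R(0)=R(\frac\pi3)$ and $|R'/R|\le1/\sqrt3$. A \emph{cell} $Q$ with center $v$ and $D\ge3$ sectors is obtained by gluing $D$ copies of the flat sector $\{0\le r\le R(\theta),\ 0\le\theta\le\frac\pi3\}$ cyclically along their bounding radii. On the $i$th sector define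
\[
\psi(r,\theta)=\Bigl(i+\frac3\pi\theta,\ \frac3\pi\ln\frac{R(\theta)}r\Bigr)\in C_D .
\]
Since $R(0)=R(\frac\pi3)$, the formulas agree on common radii, and $\psi:Q\setminus\{v\}\to C_D$ is a homeomorphism that sends $\partial Q$ to the circle $h=0$. It is a diffeomorphism from each closed half-sector, with $v$ removed, onto a closed \emph{strip} $\{k/2\le x\le(k+1)/2\}$. We shall freely shift $x$ by a multiple of $\frac12$ or replace $x$ by $-x$; these isometries of $C_D$ permute the strips. A curve in $C_D$ is \emph{tame} if it is a finite concatenation of smooth arcs, each contained in a strip. Line segments and half-circles are tame, and $\psi^{-1}$ maps tame curves to piecewise smooth curves.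

\begin{lemma}\label{lem:distortion}
Let $Q$ be a cell with $D$ sectors.
\begin{itemize}
\item[(i)] If $F$ is locally Lipschitz on $C_D$ and constant for large $h$, then $F\circ\psi$ extends continuously to $Q$ and $\int_Q|\nabla(F\circ\psi)|^2\,dA\le2\int_{C_D}|\nabla F|^2\,dA$.
\item[(ii)] For every Borel $\rho\ge0$ on $Q$ there is a Borel $\tilde\rho\ge0$ on $C_D$ with $\|\tilde\rho\|_2^2=2\int_Q\rho^2\,dA$ and $\int_{\psi^{-1}\circ c}\rho\,ds\le\int_c\tilde\rho\,ds$ for every tame curve $c$.
\end{itemize}
\end{lemma}

\begin{proof}
Work in a closed half-sector, with $t=\ln r$. The vectors $r^{-1}\partial_\theta$ and $r^{-1}\partial_t$ are orthonormal for the metric $r^2(d\theta^2+dt^2)$, and $\psi=\frac3\pi(\theta,\ln R(\theta)-t)$ up to a translation. In this frame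
\[
D\psi=\frac3{\pi r}B,\qquad B=\begin{pmatrix}1&0\\ g&-1\end{pmatrix},\qquad g=\frac{R'}R .
\]
Since $|\det B|=1$, the singular values of $B$, and of $B^{-1}$, are $\sigma$ and $\sigma^{-1}$ for some $\sigma\ge1$, and $\sigma^2+\sigma^{-2}=\operatorname{tr}B^{T}B=2+g^2\le\frac73$. The function $y+1/y$ increases for $y\ge1$ and equals $\frac52$ at $y=2$, so $\sigma^2<2$. Thus, with $J=|\det D\psi|$,
\[
J=\Bigl(\frac3{\pi r}\Bigr)^2,\qquad\|D\psi\|^2\le2J,\qquad\|D\psi^{-1}\|\le\sqrt2\,\frac{\pi r}3 .
\]

(i) The function $F\circ\psi$ is constant near $v$. Almost everywhere $|\nabla(F\circ\psi)|^2\le\|D\psi\|^2\,|\nabla F|^2\circ\psi\le2J\,|\nabla F|^2\circ\psi$; integrate and change variables.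

(ii) Define $\tilde\rho$ by $\tilde\rho\circ\psi=\sqrt2\,\frac{\pi r}3\rho$. Then $\int_{C_D}\tilde\rho^2\,dA=\int_Q(\tilde\rho\circ\psi)^2J\,dA=2\int_Q\rho^2\,dA$. On an arc of $c$ inside a strip, the speed of $\psi^{-1}\circ c$ is at most $\sqrt2\,\frac{\pi r}3$ times the speed of $c$, which gives the inequality.
\end{proof}

The bound on $R'/R$ is used only to bound the shear $g$. The point of the lemma is that the factor $2$ does not depend on $D$.

\subsection{Two tilings of $S$ by cells}

\emph{Coned polygons.} Let $M$ be a locally finite planar map that tiles the plane, has no loops or multiple edges, and has faces bounded by simple cycles. Add a vertex, the \emph{hub}, in each face and join it to all vertices on the boundary of that face. The new graph $\mathcal T$ has no loops or multiple edges, and each triangle consists of a hub and a boundary edge of its face, so it is determined by its vertices; hence $\mathcal T$ is a plane triangulation graph, the \emph{cone} over $M$. Hubs are pairwise nonadjacent. A vertex of $M$ of degree $k$ lies on $k$ distinct faces, so it has degree $2k$ in $\mathcal T$. Consequently,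
\begin{equation}\label{eq:eight}
\text{if $M$ has degrees at most $4$, every edge of $\mathcal T$ has an endpoint of degree at most $8$.}
\end{equation}
In $S$, a face of $M$ with $D$ edges becomes a cell centered at its hub, whose sectors are $D$ equilateral triangles: $R(\theta)=\frac{\sqrt3}2/\cos(\theta-\frac\pi6)$ and $R'/R=\tan(\theta-\frac\pi6)\in[-\frac1{\sqrt3},\frac1{\sqrt3}]$. The \emph{sides} of the cell are the edges of $M$ on its boundary.

\emph{Dual cells.} For an arbitrary $\mathcal T$, the kites at a vertex $v$ (Section~\ref{sec:intro}) form a cell $Q_v$ with center $v$ and $D=\deg v$ sectors. The bounding radii are half-edges, $R(\theta)=\frac12/\cos\theta$ on $[0,\frac\pi6]$, and $R$ is symmetric about $\frac\pi6$, so $|R'/R|\le\tan\frac\pi6=\frac1{\sqrt3}$. The \emph{sides} of $Q_v$ correspond to the edges $e=uv$: the side dual to $e$ is the segment joining the barycenters of the two faces at $e$. It is straight in the chart of $e$, lies on the perpendicular bisector of $e$, and is common to $Q_u$ and $Q_v$.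

In both tilings the cells are compact, have disjoint interiors and cover $S$; a compact set meets only finitely many of them; and each side belongs to exactly two cells. All half-sectors are triangles. A continuous function on $S$ that is locally Lipschitz on each half-sector minus $V$ is locally Lipschitz on $S\setminus V$, because a short segment in a flat chart is cut by these triangles into finitely many pieces.

To glue functions and curves from neighboring cells we must compare the two $x$-coordinates on a common side.

\begin{lemma}\label{lem:sides}
In either tiling, $x$ maps each side of a cell onto a unit interval, and on a side common to two cells the two coordinates are related by $x\mapsto\pm x+\text{const}$.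
\end{lemma}

\begin{proof}
In a flat chart the side is a segment whose midpoint is the foot of the perpendicular from the center of the cell. The perpendicular has length $p=\frac{\sqrt3}2$ and the side has half-length $\frac12$ for coned polygons; for dual cells $p=\frac12$ and the half-length is $\frac1{2\sqrt3}$. The point at signed distance $y$ from the midpoint is seen from the center at angle $\arctan(y/p)$ from the perpendicular, so its $x$-coordinate is $x_0\pm\frac3\pi\arctan(y/p)$, where $x_0$ is that of the midpoint. At the endpoints $y/p=\pm\frac1{\sqrt3}$, which gives $x_0\pm\frac12$. The number $p$ is the same for both cells that contain the side.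
\end{proof}

Thus the \emph{$x$-distance} between two points of a side, the $x$-distance along a path of consecutive sides, and a \emph{uniform point} of a side (uniform with respect to $x$) are defined without reference to a cell.

\subsection{Crossing a cylinder between arbitrary sides}

We need a random curve between two prescribed unit intervals that costs only about $\ln D$. A curve must spread out to be cheap, and at height $h$ it can spread over a horizontal range of about $h$. So we let it climb along a random slope to height $D$, where it is uniformly distributed around the cylinder and has forgotten its starting point, and descend in the same way.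

\begin{lemma}\label{lem:cross}
Let $D\ge3$ and let $I,I'$ be unit intervals in $\mathbb R/D\mathbb Z$, not necessarily distinct. Let $x$ and $x'$ be uniform on $I$ and $I'$, and let $y$ be uniform on $\mathbb R/D\mathbb Z$ and independent of $(x,x')$. Let $c$ be the curve in $C_D$ that goes straight from $(x,0)$ to $(y,D)$ and then straight from $(y,D)$ to $(x',0)$, each time along the segment whose horizontal displacement lies in $[-D/2,D/2]$. Then for every Borel $\tilde\rho\ge0$ on $C_D$,
\[
\mathbb E\int_c\tilde\rho\,ds\le\bigl(10(1+\ln D)\bigr)^{1/2}\|\tilde\rho\|_2 .
\]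
\end{lemma}

\begin{proof}
Lift the first leg to $\mathbb R\times[0,\infty)$ and regard $\tilde\rho$ as a $D$-periodic function there. Whatever the value of $x$, the displacement $Y\equiv y-x$ is uniform on $[-D/2,D/2]$; so $Y$ is independent of $x$. At height $h\in(0,D]$ the horizontal position is $x+\frac hDY$, the sum of independent uniform variables on intervals of lengths $1$ and $h$. Its density $p_h$ is the convolution of a density bounded by $1$ with a density bounded by $1/h$, so $p_h\le\min(1,1/h)$ and $\int p_h^2\le\min(1,1/h)$. It vanishes outside an interval $W_h$ of length $1+h<2D$, which covers each point of $\mathbb R/D\mathbb Z$ at most twice. Along the leg $ds=(1+Y^2/D^2)^{1/2}\,dh\le\frac{\sqrt5}2\,dh$. Hence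
\begin{align*}
\mathbb E\int_{\mathrm{leg}}\tilde\rho\,ds&\le\frac{\sqrt5}2\int_0^D\!\!\int_{W_h}p_h(\xi)\,\tilde\rho(\xi,h)\,d\xi\,dh\\
&\le\frac{\sqrt5}2\Bigl(\int_0^D\min(1,1/h)\,dh\Bigr)^{1/2}\bigl(2\|\tilde\rho\|_2^2\bigr)^{1/2}=\frac12\bigl(10(1+\ln D)\bigr)^{1/2}\|\tilde\rho\|_2 .
\end{align*}
The second leg, reversed, goes from $(x',0)$ to $(y,D)$ with $y$ independent of $x'$, so it obeys the same bound. Add the two.
\end{proof}

The logarithm cannot be avoided. If $I=[-\frac12,\frac12]$ and $I'$ is centered at $D/2$, every curve from $I$ to $I'$ crosses the half-annulus with $a=\frac12$, $b=\frac{D-1}2$ radially. Testing with the density $|\nabla u|$ of Lemma~\ref{lem:annulus}(a) shows that a bound $C\|\tilde\rho\|_2$ for any random curve from $I$ to $I'$ forces $C^2\ge\ln(D-1)/\pi$.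

The last tool assembles estimates in single cells into the hypothesis of Lemma~\ref{lem:type}(b).

\begin{lemma}\label{lem:assemble}
Let $S$ be tiled by cells in one of the two ways. Let $\gamma$ be a random curve that is an infinite concatenation of pieces $\psi_Q^{-1}\circ c$, with $c$ a tame curve in the cylinder of a cell $Q$. Suppose that almost surely $\gamma$ avoids $V$ and has only finitely many pieces in each cell, and that there are numbers $b_Q$ with $\sum_Qb_Q^2<\infty$ such that
\[
\mathbb E\sum_{\text{pieces in }Q}\ \int_c\tilde\rho\,ds\le b_Q\|\tilde\rho\|_2
\]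
for each cell $Q$ and each Borel $\tilde\rho\ge0$ on its cylinder. Then $S\cong\mathbb D$.
\end{lemma}

\begin{proof}
A compact set meets finitely many cells, hence finitely many pieces, so $\gamma$ tends to infinity. For Borel $\rho\ge0$ on $S$, Lemma~\ref{lem:distortion}(ii) in each cell and the Cauchy--Schwarz inequality give
\[
\mathbb E\int_\gamma\rho\,ds\le\sum_Qb_Q\sqrt2\,\|\rho\|_{L^2(Q)}\le\Bigl(2\sum_Qb_Q^2\Bigr)^{1/2}\|\rho\|_2 ,
\]
since the cells have disjoint interiors. Apply Lemma~\ref{lem:type}(b).
\end{proof}

\section{A hyperbolic packing on a parabolic surface}\label{sec:first}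

\subsection{The graph $\mathcal T(s)$}

For $j\ge0$ let $N_j=3\cdot2^j$, and let $Z_j$ be the circle of radius $j+1$, made into a cycle by the vertices $z_j(i)$ at the angles $2\pi i/N_j$, $i\in\mathbb Z/N_j$. The vertices $z_{j-1}(i)$ and $z_j(2i)$ lie on a common ray. In the ring $R_j$ between $Z_{j-1}$ and $Z_j$ ($j\ge1$), join them along this ray by a path of $s_j$ edges, for each $i\in\mathbb Z/N_{j-1}$. This is the map $M$. Its faces are the triangle inside $Z_0$ and the polygons $Q_j(i)$, $i\in\mathbb Z/N_{j-1}$. The polygon $Q_j(i)$ has one \emph{bottom} edge $z_{j-1}(i)z_{j-1}(i+1)$, a \emph{top} path $z_j(2i)z_j(2i+1)z_j(2i+2)$ of two edges, and two \emph{walls} of $s_j$ edges each, in all $2s_j+3$ edges (Figure~\ref{fig:first}). Let $\mathcal T(s)$ be the cone over $M$. A vertex of $M$ has at most two cycle edges, one inward edge and one outward edge, so \eqref{eq:eight} gives the degree statement of Theorem~\ref{thm:first}.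

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0) rectangle (2,2.4);
\foreach \x/\y in {0/0,2/0,0/1.2,2/1.2,0/2.4,1/2.4,2/2.4}
  {\draw[gray] (1,1.1) -- (\x,\y); \fill (\x,\y) circle (1.7pt);}
\filldraw[fill=white] (1,1.1) circle (2.2pt);
\node[below] at (1,0) {\small bottom};
\node[above] at (1,2.4) {\small top};
\begin{scope}[xshift=7cm]
\fill[gray!25] (2.5,0) arc (0:180:2.5) -- (-0.5,0) arc (180:0:0.5) -- cycle;
\draw[thick] (-3.5,0) -- (3.5,0);
\draw[dashed] (-3.5,0) -- (-3.5,3) (3.5,0) -- (3.5,3);
\foreach \x in {-3.5,-2.5,-1.5,-0.5,0.5,1.5,2.5,3.5} \fill (\x,0) circle (1.7pt);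
\foreach \x/\t in {-3/top,-1.5/wall,0/bottom,1.5/wall,3/top} \node[below] at (\x,-0.05) {\small\t};
\foreach \a in {35,90,145} \draw[->] (\a:0.65) -- (\a:2.3);
\node at (2.5,2.5) {\small $f_j=1$};
\end{scope}
\end{tikzpicture}
\caption{Left: a polygon of $\mathcal T(s)$ with walls of $s=2$ edges, and its hub of degree $7$. Right: the same cell in cylinder coordinates; the dashed lines are identified and the hub is at infinite height. Every curve from the bottom edge to the top crosses the shaded half-annulus radially; there the test function rises logarithmically from $0$ to $1$.}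
\label{fig:first}
\end{figure}

\subsection{$\mathcal T(s)$ is VEL-hyperbolic}\label{sub:tree}

Through the hubs a path climbs one ring in two steps, however long the walls are, and it has two ways to continue at each ring. Let $v_0$ be the hub of $Q_1(0)$. From the hub of $Q_j(i)$ choose $i'\in\{2i,2i+1\}$ with probability $\frac12$ each, independently of the past. Go to $z_j(i')$, which lies on the top of $Q_j(i)$ and on the bottom of $Q_{j+1}(i')$, and then to the hub of $Q_{j+1}(i')$. The path visits each vertex at most once, so it is transient. By induction on $j$, it visits each of the $2^{j-1}$ hubs of $Q_j(i)$, $0\le i<2^{j-1}$, with probability $2^{-(j-1)}$, each of the $2^j$ vertices $z_j(i')$, $0\le i'<2^j$, with probability $2^{-j}$, and no other vertex. Therefore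
\begin{equation}\label{eq:three}
\sum_vP(v)^2=\sum_{j\ge1}2^{-(j-1)}+\sum_{j\ge1}2^{-j}=3 .
\end{equation}
By Lemma~\ref{lem:vel}(a), $\mathrm{VEL}(\mathcal T(s))\le3$, and by the He--Schramm theorem $\mathcal T(s)$ is CP-hyperbolic.

\subsection{$\mathcal T(s)$ is EQ-parabolic when the series diverges}

We build for each ring a function $f_j$ that rises from $0$ on $Z_{j-1}$ to $1$ on $Z_j$ with small energy, and then combine the rings. Fix $j$, write $s=s_j$ and $D=2s+3$. In the cell $Q_j(i)$ let $x\in[-\frac D2,\frac D2]$ with $x=0$ at the midpoint of the bottom edge. On the circle $h=0$ the bottom is $|x|\le\frac12$, the walls are $\frac12\le|x|\le s+\frac12$, and the top is $s+\frac12\le|x|\le s+\frac32=\frac D2$. With $z=x+ih$, put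
\[
F(z)=\varphi(|z|),\qquad\varphi(\tau)=\begin{cases}0,&\tau\le\frac12,\\ \ln(2\tau)/\ln(2s+1),&\frac12\le\tau\le s+\frac12,\\ 1,&\tau\ge s+\frac12,\end{cases}
\]
and $f_j=F\circ\psi$ on $Q_j(i)$. Three facts are needed.
\begin{itemize}
\item $F=1$ near the line $|x|=\frac D2$ and for $h\ge s+\frac12$. So $F$ is a Lipschitz function on $C_D$, constant for large $h$.
\item $f_j=0$ on the bottom and $f_j=1$ on the top.
\item At the point of a wall at $x$-distance $y$ from its lower end, $f_j=\varphi(\frac12+y)$. By Lemma~\ref{lem:sides} the number $y$ is the same in the two polygons that share the wall, so their functions agree on it.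
\end{itemize}
Extend $f_j$ by $0$ inside $Z_{j-1}$ and by $1$ outside $Z_j$. Then $f_j:S\to[0,1]$ is continuous and locally Lipschitz on $S\setminus V$. The gradient of $F$ vanishes off the half-annulus with $a=\frac12$, $b=s+\frac12$, where $F$ is the function of Lemma~\ref{lem:annulus}(a) with $L=\ln(2s+1)$. By Lemma~\ref{lem:distortion}(i) each of the $3\cdot2^{j-1}$ polygons contributes at most $2\pi/\ln(2s_j+1)$, so
\[
\int_S|\nabla f_j|^2\,dA\le E_j:=\frac{3\pi\,2^j}{\ln(2s_j+1)} .
\]

A single ring need not have small $E_j$, so we distribute the total drop of $1$ over the first $n$ rings. A drop of $\lambda_j$ in ring $j$ costs $\lambda_j^2E_j$, and we take $\lambda_j$ proportional to $E_j^{-1}$: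
\[
F_n=1-\sum_{j\le n}\lambda_jf_j,\qquad\lambda_j=\frac{E_j^{-1}}{\sum_{k\le n}E_k^{-1}} .
\]
Since $\sum_{j\le n}\lambda_j=1$, we have $0\le F_n\le1$, $F_n=1$ on the open cell inside $Z_0$, and $F_n=0$ outside $Z_n$. The gradient of $f_j$ vanishes off $R_j$, and the rings have disjoint interiors, so
\[
\int_S|\nabla F_n|^2\,dA\le\sum_{j\le n}\lambda_j^2E_j=\Bigl(\sum_{j\le n}E_j^{-1}\Bigr)^{-1}=\frac{3\pi}{\sum_{j\le n}2^{-j}\ln(2s_j+1)} .
\]
If the series diverges the right side tends to $0$, and Lemma~\ref{lem:type}(a) gives $S\cong\mathbb C$. For $s_j=\lceil e^{2^j}\rceil$ every term of the series is at least $1$. This proves Theorem~\ref{thm:first}. \qed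

\section{A parabolic packing on a hyperbolic surface}\label{sec:second}

\subsection{The graph}

Now the polygons are wide and low: bottom and top have $d$ edges, and the walls have one edge. Stacked polygons share the whole of a long path, which curves on the surface may cross anywhere, while a path in the graph can climb only through a hub or a wall. For the costs $1/\ln d$ to be summable, $d$ must grow, so between blocks of constant $d$ we need transition rings. There the half-circles do not fit, and we pay the price $1+\ln D$ of Lemma~\ref{lem:cross}, divided by the number $n$ of polygons in the ring. The parameters must therefore make both $\sum1/\ln d_j$ and $\sum(\ln d_{j+1})/n_j$ converge. For $j\ge1$ let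
\[
n_j=3\cdot2^j,\qquad d_j=2^{j^2}.
\]

\emph{Block $j$} consists of concentric cycles $Z_{j,0},\dots,Z_{j,n_j}$, each with vertices $z_{j,k}(l)$ at the angles $2\pi l/(n_jd_j)$, $l\in\mathbb Z/(n_jd_j)$. In the ring $R_{j,k}$ between $Z_{j,k-1}$ and $Z_{j,k}$ ($1\le k\le n_j$) draw the radial edges $z_{j,k-1}(id_j)\,z_{j,k}(id_j)$, $i\in\mathbb Z/n_j$. They cut the ring into $n_j$ polygons $Q_{j,k}(i)$, whose bottom and top are the paths from index $id_j$ to index $(i+1)d_j$ on the two cycles; each has $2d_j+2$ edges.

The blocks are nested, block $j+1$ surrounding block $j$. In the \emph{transition ring} between $Z_{j,n_j}$ and $Z_{j+1,0}$, which has $2n_jd_{j+1}$ edges, draw the radial edges $z_{j,n_j}(id_j)\,z_{j+1,0}(2id_{j+1})$, $i\in\mathbb Z/n_j$; both ends are at the angle $2\pi i/n_j$. They cut the ring into $n_j$ polygons $Q_j^*(i)$. The bottom of $Q_j^*(i)$ runs from index $id_j$ to $(i+1)d_j$ on $Z_{j,n_j}$, and its top from index $2id_{j+1}$ to $(2i+2)d_{j+1}$ on $Z_{j+1,0}$, so it has $D_j^*=d_j+2d_{j+1}+2$ edges.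

Let $\mathcal T$ be the cone over this map, and let $v_0$ be the hub of the face inside $Z_{1,0}$. Every vertex of the map has two cycle edges and at most two radial edges, so \eqref{eq:eight} applies.

\subsection{The graph is VEL-parabolic}

For $1\le k\le n_j$ let $X_{j,k}$ consist of the $n_j$ hubs of $R_{j,k}$ and the $n_j$ vertices $z_{j,k-1}(id_j)$. These sets are pairwise disjoint and $|X_{j,k}|=2n_j$. Let $Y$ be the finite set of vertices on or inside $Z_{j,k-1}$. An edge from $Y$ to its complement lies in the ring $R_{j,k}$, so it either ends at a hub of $R_{j,k}$ or is a radial edge, which starts at some $z_{j,k-1}(id_j)$; in both cases it has an endpoint in $X_{j,k}$. A transient path from $v_0\in Y$ leaves $Y$, so it meets $X_{j,k}$. By Lemma~\ref{lem:vel}(b),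
\[
\mathrm{VEL}(\mathcal T)\ge\sum_{j\ge1}n_j\cdot\frac1{2n_j}=\infty ,
\]
and by the He--Schramm theorem $\mathcal T$ is CP-parabolic. Note that $d_j$ plays no role here.

\subsection{The graph is EQ-hyperbolic}

We construct a random curve for Lemma~\ref{lem:assemble}. In block $j$ it climbs a random column of polygons along half-circles centered at the midpoint of the left wall. Such a half-circle enters the bottom and leaves the top at the same $x$-distance from the wall, so one random radius serves for the whole column (Figure~\ref{fig:second}). We replace the density $1/(\tau L)$ of Lemma~\ref{lem:annulus}(b) by a step function that is constant on each side, so that the crossing point is uniform on its side, as Lemma~\ref{lem:cross} requires in the transition rings.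

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[thick] (0,0) rectangle (4,1.6);
\foreach \x in {0,1,2,3,4} \foreach \y in {0,1.6}
  {\draw[gray] (2,0.8) -- (\x,\y); \fill (\x,\y) circle (2pt);}
\filldraw[fill=white] (2,0.8) circle (2.6pt);
\draw[very thick,->] (2.5,0) .. controls (1.2,0.55) and (1.2,1.05) .. (2.5,1.6);
\node[below] at (2,0) {\small bottom};
\node[above] at (2,1.6) {\small top};
\begin{scope}[xshift=10cm,scale=0.85]
\fill[gray!25] (3.5,0) arc (0:180:3.5) -- (-2.5,0) arc (180:0:2.5) -- cycle;
\draw[thick] (-5,0) -- (5,0);
\draw[dashed] (-5,0) -- (-5,4) (5,0) -- (5,4);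
\foreach \x in {-4.5,-3.5,-2.5,-1.5,-0.5,0.5,1.5,2.5,3.5,4.5} \fill (\x,0) circle (2.3pt);
\draw[very thick,->] (-3,0) arc (180:0:3);
\foreach \x/\t in {-2.5/bottom,0/wall,2.5/top} \node[below] at (\x,-0.05) {\small\t};
\end{scope}
\end{tikzpicture}
\caption{Left: a polygon with bottom and top of $d=4$ edges and walls of one edge, its hub, and a curve crossing it. Right: the same cell in cylinder coordinates centered at the midpoint of the left wall; the dashed lines are identified. The curve is a half-circle, and it enters and leaves at the same distance from the wall. The shaded half-annulus is swept out by the half-circles through one fixed bottom edge.}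
\label{fig:second}
\end{figure}

\emph{The random choices.} Let $i_1$ be uniform on $\mathbb Z/n_1$ and, given $i_1,\dots,i_j$, let $i_{j+1}$ be $2i_j$ or $2i_j+1$ with probability $\frac12$ each. Every element of $\mathbb Z/n_{j+1}$ arises in this way from exactly one element of $\mathbb Z/n_j$, so $i_j$ is uniform on $\mathbb Z/n_j$ for all $j$. Independently of these and of each other, choose for each $j$
\begin{itemize}
\item $a_j\in\{1,\dots,d_j-1\}$ with $\Pr(a_j=a)=1/(aH_j)$, where $H_j=\sum_{a=1}^{d_j-1}\frac1a\ge\int_1^{d_j}\frac{d\xi}\xi=\ln d_j$;
\item $t_j$ uniform on $[0,1]$;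
\item $y_j$ uniform on $\mathbb R/D_j^*\mathbb Z$.
\end{itemize}
For $0\le k\le n_j$ let $p_{j,k}$ be the point of the edge $z_{j,k}(i_jd_j+a_j)\,z_{j,k}(i_jd_j+a_j+1)$ at $x$-distance $t_j$ from its first vertex. The curve $\gamma$ passes through $p_{1,0},p_{1,1},\dots,p_{1,n_1},p_{2,0},\dots$ in this order.

\emph{From $p_{j,k-1}$ to $p_{j,k}$.} Both points lie on the boundary of $Q=Q_{j,k}(i_j)$, which has $D=2d_j+2$ sectors. Take $x=0$ at the midpoint of the wall through $z_{j,k}(i_jd_j)$, oriented so that the top is $\frac12\le x\le d_j+\frac12$ and the bottom is $-d_j-\frac12\le x\le-\frac12$. Then $p_{j,k-1}$ and $p_{j,k}$ have $x=-\tau$ and $x=\tau$, where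
\[
\tau=\tfrac12+a_j+t_j\le d_j+\tfrac12<\tfrac D2 .
\]
The half-disk $|z|<\frac D2$, $h\ge0$, embeds in $C_D$, and we let $c$ be the half-circle $|z|=\tau$ in it. The radius $\tau$ is independent of $i_j$ and has density $1/(aH_j)$ on $[a+\frac12,a+\frac32)$, $1\le a\le d_j-1$. As in the proof of Lemma~\ref{lem:annulus}(b), conditionally on $i_j$ we have $\mathbb E\int_c\tilde\rho\,ds=\int\kappa\tilde\rho\,dA$, where $\kappa=1/(aH_j)$ on the half-annulus $a+\frac12\le|z|<a+\frac32$ and $\kappa=0$ elsewhere. This half-annulus has area $\frac\pi2\bigl((a+\frac32)^2-(a+\frac12)^2\bigr)=\pi(a+1)\le2\pi a$, so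
\[
\int\kappa^2\,dA\le\sum_{a=1}^{d_j-1}\frac{2\pi a}{a^2H_j^2}=\frac{2\pi}{H_j}\le\frac{2\pi}{\ln d_j} .
\]
A given polygon $Q_{j,k}(i)$ is used once if $i_j=i$, which has probability $1/n_j$, and not at all otherwise. So the hypothesis of Lemma~\ref{lem:assemble} holds with $b_Q^2=n_j^{-2}\cdot2\pi/\ln d_j$.

\emph{From $p_{j,n_j}$ to $p_{j+1,0}$.} The first point lies on the bottom of $Q=Q_j^*(i_j)$. The second lies on $Z_{j+1,0}$ between the indices $i_{j+1}d_{j+1}$ and $(i_{j+1}+1)d_{j+1}$, which is part of the top of $Q$ because $i_{j+1}\in\{2i_j,2i_j+1\}$. Join them by the curve of Lemma~\ref{lem:cross} with $y=y_j$. Conditionally on $i_j,a_j,i_{j+1},a_{j+1}$ the two sides are fixed, the two points are uniform on them (through $t_j$ and $t_{j+1}$), and $y_j$ is independent of both. The lemma bounds the conditional expectation by $(10(1+\ln D_j^*))^{1/2}\|\tilde\rho\|_2$, and averaging over $a_j,i_{j+1},a_{j+1}$ preserves the bound. A given $Q_j^*(i)$ is used with probability $1/n_j$, so $b_Q^2=n_j^{-2}\cdot10(1+\ln D_j^*)$.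

\emph{Conclusion.} All pieces are tame and each cell contains at most one. A piece has finite height, so it misses the hub; apart from its endpoints it has $h>0$; and the endpoints are interior points of edges when all $t_j\in(0,1)$. So $\gamma$ avoids $V$ almost surely. Block $j$ has $n_j^2$ polygons and the $j$th transition ring has $n_j$; the central cell is not used. Since $\ln d_j=j^2\ln2$ and $D_j^*\le5d_{j+1}$,
\[
\sum_Qb_Q^2\le\sum_{j\ge1}\frac{2\pi}{j^2\ln2}+\sum_{j\ge1}\frac{10\bigl(1+\ln5+(j+1)^2\ln2\bigr)}{3\cdot2^j}<\infty .
\]
By Lemma~\ref{lem:assemble}, $S\cong\mathbb D$. This proves Theorem~\ref{thm:second}. \qed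

\section{The logarithmic weight}\label{sec:log}

Lemma~\ref{lem:cross} says that crossing a vertex never costs more than about $1+\ln\deg v$ on the surface, so a random path that is spread out enough to afford this weight can be imitated by a random curve. A general $\mathcal T$ has no hubs whose stars tile $S$, and this is why we use dual cells: they tile $S$, one for each vertex, and adjacent vertices share a side.

\begin{proof}[Proof of Theorem~\ref{thm:log}]
Since $\sum_vP(v)^2<\infty$, Lemma~\ref{lem:vel}(a) gives $\mathrm{VEL}(\mathcal T)<\infty$.

Given the path $(v_0,v_1,\dots)$, choose independently a uniform point $p_i$ on the side dual to the edge $v_iv_{i+1}$ for each $i\ge0$, and a uniform point $y_i$ of $\mathbb R/(\deg v_i)\mathbb Z$ for each $i\ge1$. For $i\ge1$ both $p_{i-1}$ and $p_i$ lie on sides of $Q_{v_i}$ (the same side if $v_{i+1}=v_{i-1}$), and by Lemma~\ref{lem:sides} they are uniform in the coordinate of this cell. Join them in $Q_{v_i}$ by the curve of Lemma~\ref{lem:cross} with $y=y_i$, and let $\gamma$ be the concatenation of these pieces. The only vertex in $Q_v$ is its center, at $h=\infty$, so $\gamma$ avoids $V$.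 The number of pieces in $Q_v$ is at most the number of visits to $v$, which is finite because the path is transient. Conditionally on the path, each piece in $Q_v$ contributes at most $(10(1+\ln\deg v))^{1/2}\|\tilde\rho\|_2$ in expectation. Averaging over the path, the hypothesis of Lemma~\ref{lem:assemble} holds with $b_{Q_v}^2=10P(v)^2(1+\ln\deg v)$, which is summable by assumption. Hence $S\cong\mathbb D$.
\end{proof}

On the graphs $\mathcal T(s)$ this upper bound meets the lower bound of Section~\ref{sec:first}.

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
We use the random path of Section~\ref{sub:tree}. As in \eqref{eq:three}, the hubs of $R_j$, which have degree $2s_j+3$, contribute $2^{-(j-1)}$ to $\sum P(v)^2$, and the vertices of $Z_j$, which have degree at most $8$, contribute $2^{-j}$.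

(a) If the series diverges, $\mathcal T(s)$ is EQ-parabolic by Theorem~\ref{thm:first}. If it converges, then, since $2s_j+3\le\frac53(2s_j+1)$,
\[
\sum_vP(v)^2(1+\ln\deg v)\le\sum_{j\ge1}2^{-(j-1)}\bigl(1+\ln\tfrac53+\ln(2s_j+1)\bigr)+\sum_{j\ge1}2^{-j}(1+\ln8)<\infty ,
\]
and Theorem~\ref{thm:log} gives EQ-hyperbolicity.

(b) We use huge walls, but only in a sparse set of rings: each such ring adds at least $1$ to the series in (a), while its $w$-weighted contribution is small. Let $\sigma_j=\lceil e^{2^j}\rceil$. Since $w(d)/\ln d\to0$, we can choose $1\le j_1<j_2<\cdots$ with $w(2\sigma_{j_k}+3)\le2^{-k}\ln(2\sigma_{j_k}+3)$. Put $s_j=\sigma_j$ for $j\in\{j_1,j_2,\dots\}$ and $s_j=1$ otherwise. From $2\sigma_j+3\le2e^{2^j}+5\le e^2e^{2^j}$ we get $\ln(2\sigma_j+3)\le2^j+2\le2\cdot2^j$, hence $2^{-(j_k-1)}w(2s_{j_k}+3)\le4\cdot2^{-k}$. All other vertices on the path have degree at most $8$ (the other hubs have degree $5$). With $w_0=\max_{3\le d\le8}w(d)$,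
\[
\sum_vP(v)^2\bigl(1+w(\deg v)\bigr)\le3(1+w_0)+\sum_{k\ge1}4\cdot2^{-k}<\infty .
\]
On the other hand $2^{-j_k}\ln(2s_{j_k}+1)\ge1$ for all $k$, so $\mathcal T(s)$ is EQ-parabolic by Theorem~\ref{thm:first}.
\end{proof}

\section{Recurrence}\label{sec:rec}

Simple random walk on $\mathcal T$ moves at each step to a uniformly chosen neighbor; it is recurrent if it returns to its starting point almost surely. For $f:V\to\mathbb R$ let $\mathcal E(f)=\sum_{uv}(f(u)-f(v))^2$, the sum running over the edges. The capacity criterion \cite[Ch.~2]{LyonsPeres} states that the walk is recurrent if and only if there are finitely supported functions $f_n:V\to[0,1]$ with $f_n(v_0)=1$ and $\mathcal E(f_n)\to0$. The energy $\mathcal E$ charges every edge, so it controls both a vertex metric and a Dirichlet integral on $S$, with constants that do not involve the degrees.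

\begin{proof}[Proof of Proposition~\ref{prop:rec}]
Let $f_n$ be as above.

\emph{VEL-type.} Put $m_n(v)=\max_{u\sim v}|f_n(u)-f_n(v)|$. A transient path from $v_0$ reaches a vertex outside the finite support of $f_n$, so
\[
\ell_{m_n}(\mathbf v)\ge\sum_i|f_n(v_i)-f_n(v_{i+1})|\ge1 .
\]
In particular $\operatorname{area}(m_n)>0$, and $\operatorname{area}(m_n)\le\sum_v\sum_{u\sim v}(f_n(u)-f_n(v))^2=2\mathcal E(f_n)$. Hence $\mathrm{VEL}(\mathcal T)\ge1/(2\mathcal E(f_n))\to\infty$.

\emph{EQ-type.} Lemma~\ref{lem:type}(a) needs functions equal to $1$ on a fixed open set, not only at $v_0$. For $u\sim v_0$ we have $(1-f_n(u))^2\le\mathcal E(f_n)$, so $f_n(u)\ge\frac12$ as soon as $\mathcal E(f_n)\le\frac14$. Then $g_n=\min(1,2f_n)$ equals $1$ at $v_0$ and at all its neighbors, and $\mathcal E(g_n)\le4\mathcal E(f_n)$ because $\xi\mapsto\min(1,2\xi)$ is $2$-Lipschitz. Let $F_n$ be the function on $S$ that is affine on each face and equals $g_n$ on $V$. It is continuous, compactly supported, Lipschitz on each face, takes values in $[0,1]$, and equals $1$ on the faces at $v_0$. On one face let $\xi$ be its gradient and $e_1,e_2,e_3$ unit vectors along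 the edges. The differences of $g_n$ along the edges are $\pm\langle\xi,e_k\rangle$, and $\sum_k\langle\xi,e_k\rangle^2=\frac32|\xi|^2$ because $\sum_{k=1}^3\cos^2(\alpha+\frac{k\pi}3)=\frac32$ for every $\alpha$. The face has area $\frac{\sqrt3}4$, so its Dirichlet integral is $\frac{\sqrt3}4\cdot\frac23=\frac1{2\sqrt3}$ times the sum of the three squared differences. Each edge lies on two faces, so
\[
\int_S|\nabla F_n|^2\,dA=\frac1{\sqrt3}\,\mathcal E(g_n)\le\frac4{\sqrt3}\,\mathcal E(f_n)\longrightarrow0 ,
\]
and Lemma~\ref{lem:type}(a) gives $S\cong\mathbb C$.
\end{proof}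

\begin{thebibliography}{9}

\bibitem{Bowers}
Philip L. Bowers, \emph{Combinatorics encoding geometry: the legacy of Bill Thurston in the story of one theorem}, arXiv:2008.12357 (2020).

\bibitem{LyonsPeres}
Lyons and Peres, \emph{Probability on Trees and Networks}.

\end{thebibliography}
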